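# Straightening continuous maps on $V_\omega^\#$

## 1. The group of almost-sure relations

All groups are abelian. Fix a prime $p$ and put $n=2p$. For a set $S\subseteq\omega$, $[S]^k$ is the set of its $k$-element subsets. Let $H$ be a group and let $f:[\omega]^n\to H$ be any map. The values of $f$ may satisfy many accidental linear relations in $H$. We build a group $M$ that remembers only the relations that hold at almost every place, in the following sense.

Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$, and write $(\mathcal Ux)\,\Phi(x)$ for $\{x:\Phi(x)\}\in\mathcal U$. This quantifier commutes with "and" and with "not", because $\mathcal U$ is an ultrafilter. A quantifier $(\mathcal Ux)$ over a variable that does not occur in the formula can be deleted, because $\omega\in\mathcal U$ and $\emptyset\notin\mathcal U$. And $(\mathcal Ux)\,x>c$ for every $c$, because $\mathcal U$ is nonprincipal. For $k\ge 1$ let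
$$Y\in\mathcal U^k\iff(\mathcal Ux_1)\cdots(\mathcal Ux_k)\ (x_1,\dots,x_k)\in Y\qquad(Y\subseteq\omega^k).$$
Applying the commutation with "and" and "not" $k$ times shows that $\mathcal U^k$ is an ultrafilter on $\omega^k$. It contains the set of increasing tuples, and it contains $P^k$ whenever $P\in\mathcal U$. "Almost every $x\in\omega^k$" means "all $x$ in some member of $\mathcal U^k$".

**Definition 1.1 (limit group).** Let $r\in\mathbb Z^{([\omega]^n)}$ be finitely supported, with support in $[t]^n$, where $t=\{t_1<\dots<t_k\}\subset\omega$. Index the entries of $x\in\omega^k$ by the elements of $t$, and for $I\in[t]^n$ let $x_I$ be the set of entries with index in $I$. Put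
$$r\in R\iff\sum_I r_If(x_I)=0\ \text{ for almost every increasing }x .$$
Let $M=\mathbb Z^{([\omega]^n)}/R$, and let $F_I\in M$ be the image of the basis vector $I$. For $S\subseteq\omega$ let $M_S=\langle F_I:I\in[S]^n\rangle$.

The choice of $t$ does not matter: passing from $t$ or $t'$ to $t\cup t'$ only adds quantifiers over variables that do not occur. Clearly $R$ is a subgroup. The condition sees only the order of the indices, so for every strictly increasing $\sigma:t\to\omega$ we have $r\in R\iff\sigma r\in R$. Hence:

**(1.2) Indiscernibility.** *Each strictly increasing $\sigma:S\to\omega$ induces an injective homomorphism $\sigma_*:M_S\to M$ with $\sigma_*F_I=F_{\sigma I}$.*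

In particular, two elements of $M$ given by the same integer expression over two finite sets of the same size have the same order.

**Example 1.3.** Let $H=\bigoplus_\omega\mathbb Z_p$ with basis $(y_a)$ and $f(I)=\sum_{a\in I}y_a$. Then $\sum_Ir_If(x_I)=\sum_j\bigl(\sum_{I\ni j}r_I\bigr)y_{x_j}$, so $r\in R$ iff $\sum_{I\ni j}r_I\equiv0\pmod p$ for every $j$. Thus $F_I\mapsto\sum_{a\in I}y_a$ embeds $M$ in $H$.

**Example 1.4.** Let $H=\mathbb Z$ and $f(I)=2^{\min I}$. With $s_j=\sum_{\min I=j}r_I$ the relation reads $\sum_js_j2^{x_j}=0$. If some $s_j\ne0$, take the last such $j$. Once the earlier entries are given, $|s_j|2^{x_j}>\sum_{i<j}|s_i|2^{x_i}$ for all but finitely many $x_j$, so the relation fails almost everywhere. Hence $r\in R$ iff all $s_j=0$, and $M\cong\bigoplus_\omega\mathbb Z$ with $F_I$ corresponding to the basis vector with index $\min I$. In $\mathbb Z$ any two values of $f$ are dependent, as $2^{y-x}\cdot2^x-2^y=0$. But the coefficient varies with $x,y$, and $M$ does not see this relation.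

The purpose of $M$ is to study maps that are continuous for Bohr topologies. Let $V$ be the $\mathbb Z_p$-vector space with basis $(e_a)_{a<\omega}$, let $\pi:V\to H$ be Bohr-continuous with $\pi(0)=0$, and put $f(I)=\pi\bigl(\sum_{a\in I}e_a\bigr)$. We shall show that in $M$ the element $F_I$ behaves like a sum over $a\in I$ of elements killed by $p$. This behavior is expressed by finitely many relations, and finitely many almost-sure relations can be made to hold in $H$ everywhere on an infinite set.

## 2. Bohr topologies, linearity on $[Z]^p$, and the theorems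

Let $\mathbb T=\mathbb R/\mathbb Z$, and let $\|\cdot\|$ be the distance to $0$, so $\|\theta\|\le\frac12$. A character of $G$ is a homomorphism $G\to\mathbb T$. Since $\mathbb T$ is divisible, characters extend from subgroups, and hence characters separate points. For a discrete group $\Gamma$, $\widehat\Gamma=\mathrm{Hom}(\Gamma,\mathbb T)$ is a compact group under pointwise convergence.

**Definition 2.1.** $G^\#$ is $G$ with its Bohr topology, the coarsest group topology that makes every homomorphism $G\to\mathbb T$ continuous.

This is the topology that $G$ inherits from the map $G\to\mathbb T^{\mathrm{Hom}(G,\mathbb T)}$. So a map $\pi$ into $H^\#$ is continuous at $v$ iff $\chi\circ\pi$ is continuous at $v$ for every $\chi\in\mathrm{Hom}(H,\mathbb T)$. Every homomorphism $G\to H$ is continuous $G^\#\to H^\#$, since its composite with a character is a character. For finite $G$, $G^\#$ is discrete: finitely many characters separate the points, and each takes finitely many values.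

For a cardinal $\kappa$ let $V_\kappa=\bigoplus_\kappa\mathbb Z_p$ with standard basis $\{e_\alpha:\alpha<\kappa\}$. We write $V=V_\omega$ and $e_I=\sum_{a\in I}e_a$ for finite $I\subseteq\omega$. For $S\subseteq\kappa$, identify $[S]^p$ with $\{e_{\alpha_1}+\dots+e_{\alpha_p}:\alpha_1<\dots<\alpha_p,\ \alpha_i\in S\}\subseteq V_\kappa$, and similarly for $[S]^r$.

**Definition 2.2.** A map $\pi:V_\kappa\to H$ is linear on $A\subseteq V_\kappa$ if there are a homomorphism $\varphi:V_\kappa\to H$ and $h\in H$ with $\pi(x)=\varphi(x)+h$ for all $x\in A$.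

A known result, the Straightening Law, says: for every prime $p$, if $\kappa>\beth_{2p-1}$, $H$ is an abelian group and $f:V_\kappa^\#\to H^\#$ is continuous, then there is an infinite $S\subseteq\kappa$ such that $f$ is linear on $[S]^p$. The Strong Straightening Law asks for this with $\kappa=\omega$: *for every prime $p$, every abelian group $H$ and every continuous $\pi:V_\omega^\#\to H^\#$, there is an infinite $Z\subseteq\omega$ such that $\pi$ is linear on $[Z]^p$.* The problem, from Dikran Dikranjan, "van Douwen's problems related to the Bohr topology", arXiv:math/0204120 (2002), is to prove or disprove it. It is true, in ZFC.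

**Theorem A.** Let $\pi:V^\#\to H^\#$ be continuous and $X\subseteq\omega$ infinite. Then there are an infinite $Z\subseteq X$ and a homomorphism $\varphi:V\to H$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ for all $I\in[Z]^p\cup[Z]^{2p}$. In particular, $\pi$ is linear on $[Z]^p$, so the Strong Straightening Law holds.

**Theorem B.** If $\pi:V^\#\to H^\#$ is continuous, there are an infinite $Z\subseteq\omega$ and a homomorphism $\varphi:V\to H$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ for all finite $I\subseteq Z$ with $p\mid|I|$.

**Theorem C.** (i) Let $r\ge1$. Every continuous map from $V^\#$ to any $H^\#$ is linear on $[Z]^r$ for some infinite $Z$ if and only if $p\mid r$. (ii) For $p$ odd there is a continuous $g:V^\#\to V^\#$ which, for every infinite $Z$, is not linear on $[Z]^p\cup\{e_a-e_b:a<b,\ a,b\in Z\}$.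

**Neighborhoods as colorings.** Since $pV=0$, characters of $V$ take values in $\frac1p\mathbb Z/\mathbb Z$. So every neighborhood of $v$ in $V^\#$ contains some $v+\bigcap_{i\le r}\ker\lambda_i$ with characters $\lambda_i$, and these sets are open. Color $a\in\omega$ by $(\lambda_1(e_a),\dots,\lambda_r(e_a))$; this uses finitely many colors. If every color class meets $I$ in a number of points divisible by $p$, then $\lambda_i(e_I)=0$ for all $i$. Hence:

**(2.3)** *For each neighborhood $O$ of $v$ there is a finite coloring of $\omega$ such that $v+e_I\in O$ whenever every color class meets $I$ in a number of points divisible by $p$.*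

For $|I|=n=2p$ call $I$ **good** for a coloring if every class meets $I$ in $0$, $p$ or $2p$ points. Monochromatic $n$-sets are good. So are sets with $p$ points in one class and $p$ in another.

**Example 2.4.** Let $p=2$ and let $\lambda$ be the character with $\lambda(e_a)=\frac12$ for odd $a$ and $0$ for even $a$. The coloring for $O=\ker\lambda$, $v=0$ is by parity, and a $4$-set is good iff it has $0$, $2$ or $4$ odd members. For each such $I$ indeed $\lambda(e_I)=0$.

## 3. Finite targets, and three patterns excluded by hand

If $H$ is finite, Ramsey's theorem for $p$-sets gives an infinite $Z$ with $\pi$ constant on $[Z]^p$. Then $\pi$ is linear there with $\varphi=0$, and continuity was not used. At the other extreme, if $\pi$ is a homomorphism plus a constant, take $Z=\omega$.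

To see how continuity acts for infinite $H$, let $H=\bigoplus_\omega\mathbb Z$ with basis $(b_a)$. Suppose $\pi$ is continuous with $\pi(0)=0$, and write $f(I)=\pi(e_I)$ for $|I|=2p$. For each $\chi$, (2.3) at $v=0$ gives a finite coloring with $\|\chi(f(I))\|<\frac12$ for all good $I$. We check that three patterns for $f$ are impossible.

First, $f(I)=b_{\min I}$: let $\chi(b_a)=\frac12$ for all $a$. Then $\|\chi(f(I))\|=\frac12$ for every $I$, also for monochromatic $I$.

Second, $f(I)=b_{\min I}-b_{\max I}$. The previous $\chi$ gives $0$, so let $\chi(b_a)$ be $0$ for even $a$ and $\frac12$ for odd $a$. Given the finite coloring, let $P$ be a class with infinitely many even members and $Q$ a class with infinitely many odd members. Pick an even member of $P$, above it $p-1$ further members of $P$ and $p-1$ of $Q$, all distinct, and above all these an odd member of $Q$. The resulting $I$ is good, whether or not $P=Q$, and $\|\chi(f(I))\|=\frac12$.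

Third, $f(I)=\sum_{a\in I}b_a$: let $\chi(b_a)$ be $0$ for even $a$ and $\frac1{2p}$ for odd $a$. With $P,Q$ as before, take $I$ to consist of $p$ even members of $P$ and $p$ odd members of $Q$. It is good, and $\chi(f(I))=\frac p{2p}=\frac12$.

The second pattern fails because different positions in $I$ contribute differently. The third fails because the contributions are not killed by $p$. Both will be ruled out in general by this parity device, once we know that $f$ is a sum of contributions from the single positions. That fact is a statement about second differences.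

**Definition 3.1.** Let $S\subseteq\omega$, let $E:[S]^n\to G$ be a map to a group, and let $1\le i<j\le n$. For an increasing $(n+2)$-tuple in $S$
$$u_1<\dots<u_{i-1}<a'<a<u_{i+1}<\dots<u_{j-1}<b'<b<u_{j+1}<\dots<u_n,$$
called a configuration of type $(i,j)$, let $u$ be the set of the $n-2$ entries $u_l$. The second difference is
$$\Delta_E=E(u\cup\{a,b\})-E(u\cup\{a',b\})-E(u\cup\{a,b'\})+E(u\cup\{a',b'\}).$$

In all four sets the point $a$ or $a'$ has position $i$, and $b$ or $b'$ has position $j$. If $E(I)=g_1(x_1)+\dots+g_n(x_n)$ for $I=\{x_1<\dots<x_n\}$, then $\Delta_E=0$. If $E(I)=2^{x_1}3^{x_2}\in\mathbb Z$, then for type $(1,2)$ we get $\Delta_E=(2^a-2^{a'})(3^b-3^{b'})\ne0$.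

## 4. Counting colorings, and the independence that $H$ lacks

We want $\Delta_f=0$ on an infinite set. Ramsey's theorem for $(n+2)$-sets gives an infinite set on which, for a fixed type, $\Delta_f$ is always $0$ or never $0$. Suppose it is never $0$. To contradict continuity at $0$, it suffices to find *one* character $\chi$ such that every finite coloring has a monochromatic configuration with $\|\chi(\Delta_f)\|\ge\frac18$. Then one of the four monochromatic $n$-sets has $\|\chi(f(I))\|\ge\frac1{32}$.

It is natural to take $\chi$ at random. On $N$ points there are at most $m^N$ colorings with at most $m$ colors. In the largest class we can place points $a_1'<a_1<\dots<a_q'<a_q$ and then $b_1'<b_1<\dots<b_q'<b_q$, with $q$ proportional to $N/m$. Pairing $(a_s',a_s)$ with $(b_t',b_t)$ gives $q^2$ second differences. If the values $\chi(\Delta_{st})$ were independent and spread out, the probability that all are small would be at most $2^{-q^2}$, and $m^N2^{-q^2}<1$ for large $N$. The quadratic exponent is what wins. With first differences one gets only about $q$ independent values, which is no match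 for $m^N$. And nonzero first differences cannot be excluded, by Example 1.3, which comes from a homomorphism.

The argument stops at the word "independent". That $\Delta_{st}\neq0$ in $H$ says nothing about independence. For $f(I)=2^{x_1}3^{x_2}$ in $\mathbb Z$ all $\Delta_{st}$ are nonzero, yet any two are dependent, and $\chi(1)$ determines all the $\chi(\Delta_{st})$ at once. There is a second defect: the random choice produces a $\chi$ for each $m$, while the contradiction needs one $\chi$ for all $m$.

Both defects are cured in $M$. Indiscernibility turns "nonzero" into "independent", as we shall see in Section 8. The price is that characters of $M$ must be imitated by characters of $H$. This can be done for infinitely many characters of $M$ by a single character of $H$, which cures the second defect too.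

## 5. Normalization, and the absence of constants

**Step 1. Normalization.** *This step reduces Theorem A to $X=\omega$ and $\pi(0)=0$.* Let $x_0<x_1<\cdots$ enumerate $X$ and let $\iota:V\to V$ be the homomorphism $e_m\mapsto e_{x_m}$; it is Bohr-continuous. If $Z'$ and $\varphi'$ solve the problem for $\pi\circ\iota$, put $Z=\{x_m:m\in Z'\}$, $\varphi(e_{x_m})=\varphi'(e_m)$, and $\varphi(e_a)=0$ for $a\notin X$. This solves the problem for $\pi$ inside $X$. So take $X=\omega$. Replacing $\pi$ by $\pi-\pi(0)$, assume $\pi(0)=0$. From now on $f(I)=\pi(e_I)$ for $I\in[\omega]^n$, and $R$, $M$, $F_I$ are as in Definition 1.1 for this $f$.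

**Step 2. No constants.** *This step shows that almost-sure relations cannot involve a nonzero constant of $H$; it will make $H$ and $M$ independent of each other when we glue their characters.*

**Lemma 5.1.** *Let $h\in H$, and let $r$ be supported in $[t]^n$ with $|t|=k$. If $h+\sum_Ir_If(x_I)=0$ for almost every $x\in\omega^k$, then $h=0$, and hence $r\in R$.*

*Proof.* Let $\chi\in\mathrm{Hom}(H,\mathbb T)$ and $\varepsilon>0$. By continuity of $\pi$ at $0$ and (2.3), there is a finite coloring of $\omega$ with $\|\chi(f(I))\|<\varepsilon$ for all monochromatic $I\in[\omega]^n$. Some class $P$ is in $\mathcal U$, so $P^k\in\mathcal U^k$. Hence there is an increasing $x\in P^k$ at which the relation holds, and every $x_I$ is monochromatic. So $\|\chi(h)\|\le\varepsilon\sum|r_I|$. As $\varepsilon$ is arbitrary, $\chi(h)=0$; as $\chi$ is arbitrary and characters separate points, $h=0$. $\square$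

## 6. Realizing characters of $M$ by one character of $H$

**Step 3. Realization.** *This step transports infinitely many characters of $M$ to $H$: one $\chi$ imitates $\psi_m$ along a tuple $b^m$, for all $m$ at once.*

**Lemma 6.1.** *Given $N_m\ge n$ and $\psi_m\in\mathrm{Hom}(M,\mathbb T)$ $(m\ge1)$ and $\delta>0$, there are $\chi\in\mathrm{Hom}(H,\mathbb T)$ and increasing tuples $b^m\in\omega^{N_m}$ with*
$$\|\chi(f(b^m_I))-\psi_m(F_I)\|\le\delta\quad\text{for all }m\text{ and all }I\in[\{0,\dots,N_m-1\}]^n .$$

*Proof.* We construct characters $\chi_m$ of $H$ and tuples $b^m$ recursively. Let $\chi_0=0$. Given $\chi_{m-1}$ and $b^l$ for $l<m$, let $E\subseteq H$ be the finite set of all $f(b^l_I)$, $l<m$. The new character should nearly agree with $\chi_{m-1}$ on $E$ and imitate $\psi_m$ on a new tuple.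

Put $N=N_m$ and $\Gamma=H\oplus\mathbb Z^{[\{0,\dots,N-1\}]^n}$. For increasing $x\in\omega^N$ define $\theta_x:\Gamma\to H$ by $\theta_x(h,r)=h+\sum r_If(x_I)$, and let $K_x=\ker\theta_x$. A character of $H$ composed with $\theta_x$ is a character of $\Gamma$ that kills $K_x$. Conversely, $\theta_x$ is onto, so every character of $\Gamma$ that kills $K_x$ has the form $\chi\circ\theta_x$ with $\chi\in\mathrm{Hom}(H,\mathbb T)$. Let $K$ be the set of $\gamma\in\Gamma$ with $\gamma\in K_x$ for almost every $x$; it is a subgroup. Since $\mathcal U^N$ is an ultrafilter, for each single $\gamma\in\Gamma$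
$$\gamma\in K_x\iff\gamma\in K,\qquad\text{for almost every }x. \tag{6.2}$$
By Lemma 5.1, $(h,r)\in K$ implies $h=0$ and $r\in R$. Hence the character
$$\Psi(h,r)=\chi_{m-1}(h)+\psi_m\Bigl(\sum r_IF_I\Bigr)$$
of $\Gamma$ vanishes on $K$. So $\Psi$ lies in the annihilator $K^\perp\subseteq\widehat\Gamma$. It need not lie in any $K_x^\perp$, since $K_x$ may contain accidental relations that are not in $K$. We claim that it can be approximated by elements of $K_x^\perp$.

**Claim.** *For every open $W\ni\Psi$ in $\widehat\Gamma$, $W\cap K_x^\perp\neq\emptyset$ for almost every $x$.* Let $\mu,\mu_x$ be the Haar probability measures of the compact groups $K^\perp,K_x^\perp$. For $\gamma\in\Gamma$, the integral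
$$\int e^{2\pi i\Phi(\gamma)}\,d\mu_x(\Phi)$$
is $1$ if $\gamma\in K_x$. If $\gamma\notin K_x$, then some $\Phi_0\in K_x^\perp$ has $\Phi_0(\gamma)\ne0$, because characters of $\Gamma/K_x$ separate points. Translating by $\Phi_0$ multiplies the integral by $e^{2\pi i\Phi_0(\gamma)}\ne1$ and leaves it unchanged, so it is $0$. The same holds for $\mu$ and $K$.

Take a continuous $\phi\ge0$ on $\widehat\Gamma$ supported in $W$ with $\phi(\Psi)>0$. Then $\eta=\int\phi\,d\mu>0$, because $\Psi\in K^\perp$ and nonempty open subsets of $K^\perp$ have positive Haar measure. The functions $\Phi\mapsto e^{2\pi i\Phi(\gamma)}$ are closed under products and conjugation, contain $1$, and separate the points of $\widehat\Gamma$. By Stone–Weierstrass there is a finite linear combination $\tau$ of them with $|\phi-\tau|<\eta/3$ on $\widehat\Gamma$. Only finitely many $\gamma$ occur in $\tau$, so by (6.2) $\int\tau\,d\mu_x=\int\tau\,d\mu$ for almost every $x$. For these $x$,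
$$\Bigl|\int\phi\,d\mu_x-\eta\Bigr|\le\int|\phi-\tau|\,d\mu_x+\int|\tau-\phi|\,d\mu\le\tfrac23\eta,$$
so $\int\phi\,d\mu_x>0$, and $W$ meets $K_x^\perp$. This proves the claim.

Let $W$ be the set of characters that differ from $\Psi$ by less than $\delta2^{-m-1}$ on the finite set consisting of $E\times\{0\}$ and the basis vectors $(0,I)$. By the claim there are an increasing $x=:b^m$ and $\Psi'\in W\cap K_x^\perp$. Write $\Psi'=\chi_m\circ\theta_x$. Since $\theta_x(h,0)=h$ and $\theta_x(0,I)=f(b^m_I)$,
$$\|\chi_m-\chi_{m-1}\|<\delta2^{-m-1}\ \text{on }E,\qquad\|\chi_m(f(b^m_I))-\psi_m(F_I)\|<\delta2^{-m-1}.$$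

Let $\chi$ be a cluster point of $(\chi_m)$ in the compact group $\mathrm{Hom}(H,\mathbb T)$. Fix $m$. For every $l\ge m$ the elements $f(b_I^m)$ were in the set $E$ at the stages $m+1,\dots,l$, so
$$\|\chi_l(f(b^m_I))-\psi_m(F_I)\|\le\sum_{l'\ge m}\delta2^{-l'-1}\le\delta.$$
This closed condition passes to $\chi$. $\square$

## 7. A number of colors that serves all characters of $M$

**Step 4. Uniformity.** *This step gives $M$ the trace of the continuity of $\pi$ that the counting argument needs: a number of colors depending on $\varepsilon$ only.*

**Lemma 7.1.** *For each $\varepsilon>0$ there is $m$ such that for every $\psi\in\mathrm{Hom}(M,\mathbb T)$ and every $N\ge n$ there is a coloring of $\{0,\dots,N-1\}$ with at most $m$ colors such that $\|\psi(F_I)\|<\varepsilon$ for all good $I$. Moreover, for each $\psi$ there is such a coloring of all of $\omega$.*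

*Proof.* Suppose that for some $\varepsilon$ and every $m\ge1$ there are $N_m\ge n$ and $\psi_m$ for which no such coloring with at most $m$ colors exists. Apply Lemma 6.1 with $\delta=\varepsilon/2$ to get $\chi$ and $b^m$. By continuity of $\pi$ at $0$ and (2.3), there is a coloring of $\omega$, with some finite number $m$ of colors, such that $\|\chi(f(J))\|<\varepsilon/2$ for all good $J$. For this $m$, color $i\in\{0,\dots,N_m-1\}$ by the color of $b^m_i$. If $I$ is good for this pulled-back coloring, then $b^m_I$ is good, so $\|\psi_m(F_I)\|<\frac\varepsilon2+\frac\varepsilon2=\varepsilon$. This contradicts the choice of $N_m,\psi_m$.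

For the last sentence fix $\psi$. The suitable colorings of $\{0,\dots,N-1\}$ with colors in $\{1,\dots,m\}$ form a finite nonempty set for each $N\ge n$, and restrictions of suitable colorings are suitable. By König's lemma there is a coloring of $\omega$ all of whose restrictions are suitable. $\square$

## 8. Second differences vanish in $M$

**Step 5.** *This step carries out the counting of Section 4 inside $M$, where independence holds.* For $E=F:[\omega]^n\to M$, $I\mapsto F_I$, write $\Delta$ for $\Delta_F$.

**Proposition 8.1.** *All second differences $\Delta$ of $F$ are $0$.*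

*Proof.* Fix $i<j$. By (1.2) all $\Delta$ of type $(i,j)$ have the same order $d$. Suppose $d\ge2$ or $d=\infty$. Let $\varepsilon=\frac1{32}$ and let $m$ be as in Lemma 7.1. Let $N\ge5mn$, to be taken large, and put $q=\lfloor N/(5m)\rfloor$.

**The points.** Fix a coloring of $\{0,\dots,N-1\}$ with at most $m$ colors. Some class $Q$ has $|Q|\ge N/m\ge n+4q$, since $n\le N/(5m)$ and $4q\le4N/(5m)$. Choose in $Q$, in increasing order: $i-1$ points; $a_1'<a_1<\dots<a_q'<a_q$; $j-i-1$ points; $b_1'<b_1<\dots<b_q'<b_q$; $n-j$ points. These are $n-2+4q$ points. Let $u$ be the set of the $n-2$ points not named $a$ or $b$, and let $\Delta_{st}$ be the second difference of type $(i,j)$ formed from $u,a_s',a_s,b_t',b_t$.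

**Independence.** *If $\sum n_{st}\Delta_{st}=0$, then each $n_{st}\Delta_{st}=0$.* Apply the injection induced by $x\mapsto2x$. It sends the relation to the same relation for the doubled points, so we may assume that all points are even; this leaves a free place directly above each point. Fix $(s_0,t_0)$ and write $a=a_{s_0}$, $b=b_{t_0}$. Let $\tau$ move only $a$ to $a+1$, and let $\upsilon$ move only $b$ to $b+1$. These maps and $\tau\upsilon$, which moves both, are strictly increasing on the points used. Apply $1-\tau_*-\upsilon_*+(\tau\upsilon)_*$ to the relation. If $a\notin I$, then $\tau_*F_I=F_I$ and $(\tau\upsilon)_*F_I=\upsilon_*F_I$, so $F_I$ is killed; likewise if $b\notin I$. The only term containing both $a$ and $b$ is the leading term $F_{u\cup\{a,b\}}$ of $\Delta_{s_0t_0}$. So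
$$n_{s_0t_0}\bigl(F_{u\cup\{a,b\}}-F_{u\cup\{a+1,b\}}-F_{u\cup\{a,b+1\}}+F_{u\cup\{a+1,b+1\}}\bigr)=0 .$$
The bracket is the second difference of type $(i,j)$ formed from $a<a+1$ and $b<b+1$. By (1.2), $n_{s_0t_0}$ annihilates every second difference of this type, in particular $\Delta_{s_0t_0}$.

**A random character.** Choose $\psi\in\mathrm{Hom}(M,\mathbb T)$ according to Haar probability. By independence $\langle\Delta_{st}:s,t\rangle$ is the direct sum of the groups $\langle\Delta_{st}\rangle$. So restriction is a continuous homomorphism of $\mathrm{Hom}(M,\mathbb T)$ onto $\prod_{s,t}\mathrm{Hom}(\langle\Delta_{st}\rangle,\mathbb T)$, onto because characters extend. It carries Haar measure to Haar measure, which on the product is the product measure. Hence the values $\psi(\Delta_{st})$ are independent and uniformly distributed on $\{\theta:d\theta=0\}$, or on $\mathbb T$ if $d=\infty$.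

For each of them $\Pr(\|\psi(\Delta_{st})\|<\frac18)\le\frac12$. Indeed, for $2\le d\le8$ only $\theta=0$ counts, and the probability is $\frac1d$. For $8<d<\infty$ the values that count are $k/d$ with $|k|<d/8$, and the probability is $(2\lceil d/8\rceil-1)/d<(d/4+1)/d=\frac14+\frac1d\le\frac12$. For $d=\infty$ it is $\frac14$. Hence
$$\Pr\bigl(\|\psi(\Delta_{st})\|<\tfrac18\text{ for all }s,t\bigr)\le2^{-q^2}.$$

**The count.** There are at most $m^N$ colorings, up to renaming the colors. We chose one family $(\Delta_{st})$ for each. Since $q$ grows linearly in $N$, $m^N2^{-q^2}<1$ for $N$ large. So there is one $\psi$ such that for *every* coloring with at most $m$ colors some $\|\psi(\Delta_{st})\|\ge\frac18$. As $\Delta_{st}$ is a signed sum of four elements $F_I$ with $I\subseteq Q$, some monochromatic, hence good, $I$ has $\|\psi(F_I)\|\ge\frac1{32}$. This contradicts Lemma 7.1. $\square$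

## 9. First differences: all positions agree, and $p$ kills them

**Step 6a. First differences as a cocycle.** *This step extracts from vanishing second differences a well-defined contribution of each position. It is stated for a general map because we use it first in $M$ and later in $H$.*

**Lemma 9.1.** *Let $S\subseteq\omega$ be infinite, $G$ a group, and $E:[S]^n\to G$ a map all of whose second differences (configurations in $S$, all $i<j$) are zero. Let $S^+$ be $S$ minus its first $n$ elements. For $x\ne y$ in $S^+$ and $1\le i\le n$ let*
$$D_i(x,y)=E(u\cup\{x\})-E(u\cup\{y\}),$$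
*where $u\in[S]^{n-1}$ is admissible: it has $i-1$ elements below $\min(x,y)$ and $n-i$ above $\max(x,y)$. Put $D_i(x,x)=0$. Then $D_i(x,y)$ does not depend on $u$, and $D_i(x,z)=D_i(x,y)+D_i(y,z)$.*

*Proof.* Admissible sets exist, since $S$ has at least $n$ elements below $\min(x,y)$ and infinitely many above $\max(x,y)$. Let $u,v$ be admissible, and let $w$ be the coordinatewise minimum of their increasing enumerations. It is strictly increasing and admissible. Pass from $u$ to $w$ by changing coordinates one at a time, from the first to the last. The intermediate sequences $(w_1,\dots,w_k,u_{k+1},\dots,u_{n-1})$ are strictly increasing, as $w_k\le u_k<u_{k+1}$, and they are admissible. When $w_k<u_k$, both lie strictly between $w_{k-1}$ and $u_{k+1}$ (where these exist) and on the same side of $x,y$. So the two pairs $w_k<u_k$ and $\min(x,y)<\max(x,y)$, together with the other coordinates, form a configuration. The change alters $E(u\cup\{x\})-E(u\cup\{y\})$ by $\pm$ its second difference, i.e. by $0$. The same holds from $v$ to $w$, so $u$ and $v$ give the same $D_i(x,y)$.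

For the identity with distinct $x,y,z$, take one $u$ with $i-1$ elements below and $n-i$ above all of $x,y,z$. The case $z=x$ is antisymmetry, which is clear from the definition. The remaining cases are trivial. $\square$

**Example 9.2.** If $E(I)=g_1(x_1)+\dots+g_n(x_n)$ for $I=\{x_1<\dots<x_n\}$, then $D_i(x,y)=g_i(x)-g_i(y)$. In Example 1.4 the second differences of $F$ vanish, $D_1(x,y)\neq0$ for $x\neq y$, and $D_i=0$ for $i\ge2$.

By Proposition 8.1, Lemma 9.1 applies with $S=\omega$, $G=M$, $E=F$. From here until Section 10, $D_i$ refers to this case, and $W=\omega^+=\{n,n+1,\dots\}$. Let $\sigma$ be strictly increasing on a set $S$ containing $x,y\in W$ and at least $n$ elements below and at least $n$ above them. Computing with $u\subseteq S$ we see that $D_i(x,y)\in M_S$ and $\sigma_*D_i(x,y)=D_i(\sigma x,\sigma y)$. Any two pairs $x<y$ and $x'<y'$ in $W$ correspond under such a $\sigma$, simultaneously for all $i$: use $n$ points below and $n$ points above each pair.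

**Step 6b. Characters that separate even from odd.** *This step produces the analogue in $M$ of the parity characters of Section 3.*

**Lemma 9.3.** *Let $\Lambda(x,y)$ be a fixed $\mathbb Z$-linear combination of $D_1(x,y),\dots,D_n(x,y)$, not identically $0$ on $W$. Then there is $\psi\in\mathrm{Hom}(M,\mathbb T)$ with $\|\psi(\Lambda(x,y))\|\ge\frac13$ whenever $x,y>n$, $x$ even, $y$ odd.*

*Proof.* By the correspondence of pairs and antisymmetry, all $\Lambda(x,y)$ with $x\ne y$ in $W$ have a common order $d\in\{2,3,\dots\}\cup\{\infty\}$. *The elements $\Lambda(a,n)$, $a>n$, are independent.* Suppose $\sum n_a\Lambda(a,n)=0$, a finite sum, and fix $a^*>n$. Applying $x\mapsto2x$ gives $\sum n_a\Lambda(2a,2n)=0$. This is a relation in $M_S$ for $S$ the set of even numbers, since $0,2,\dots,2n-2$ are $n$ elements of $S$ below $2n$. Let $\sigma$ on $S$ move only $2a^*$ to $2a^*+1$; it is strictly increasing, and it fixes $2n$ because $a^*>n$. Subtract the image under $\sigma_*$. All terms with $a\ne a^*$ cancel, and by the cocycle identity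
$$n_{a^*}\bigl(\Lambda(2a^*,2n)-\Lambda(2a^*+1,2n)\bigr)=n_{a^*}\Lambda(2a^*,2a^*+1)=0 .$$
As all $\Lambda(x,y)$ have the same order, $n_{a^*}\Lambda(a^*,n)=0$.

Let $\theta=\lfloor d/2\rfloor/d$, or $\theta=\frac12$ if $d=\infty$. Then $\|\theta\|\ge\frac13$, and $d\theta=0$ if $d<\infty$. By independence and extension of characters there is $\psi$ with $\psi(\Lambda(a,n))=0$ for even $a>n$ and $\psi(\Lambda(a,n))=\theta$ for odd $a>n$. For $x$ even and $y$ odd, both greater than $n$, $\psi(\Lambda(x,y))=\psi(\Lambda(x,n))-\psi(\Lambda(y,n))=-\theta$. $\square$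

**Step 6c. Late points.** *This step shows that within one color class the first differences are nearly invisible to $\psi$.* Given $\psi$ from Lemma 9.3 and $\varepsilon>0$, take a finite coloring of $\omega$ from Lemma 7.1, so that $\|\psi(F_I)\|<\varepsilon$ for all good $I$. Let $P$ be a class with infinitely many even members and $Q$ a class with infinitely many odd members, possibly $P=Q$. Call $w>n$ **late** if at least $2n$ members of $P$ and at least $2n$ members of $Q$ are below $w$.

**(9.4)** *If $x,y$ are late and both in $P$, or both in $Q$, then $\|\psi(D_i(x,y))\|<2\varepsilon$ for all $i$.*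

Let $x\ne y$. If $P\ne Q$, choose an admissible $u\subseteq P\cup Q$ with $p-1$ members in the class of $x,y$ and $p$ in the other class. If $P=Q$, choose an admissible $u\subseteq P$. There are enough members of each class below, by lateness, and above, by infinitude. Then $u\cup\{x\}$ and $u\cup\{y\}$ are good, and $D_i(x,y)$ is the difference of their $F$'s.

**Step 6d. All positions agree: $D_i=D_j$ on $W$ for all $i<j$.** *This step excludes patterns like $b_{\min I}-b_{\max I}$.* Otherwise take $\psi$ from Lemma 9.3 for $\Lambda=D_i-D_j$, put $\varepsilon=\frac1{20}$, and take $P,Q$ as in Step 6c. Take a late even $a\in P$ and a late odd $b\in Q$. Choose distinct $a^*\in P$, $b^*\in Q$ above $a,b$, and $u$ with $|u|=n-2$, such that $i-1$ elements of $u$ are below $a,b$; $j-i-1$ lie above $a,b$ and below $a^*,b^*$; and $n-j$ lie above $a^*,b^*$. Choose $u$ with $p-1$ members in each of $P,Q$ if $P\ne Q$, and $u\subseteq P$ if $P=Q$. Then $u\cup\{a,b^*\}$ and $u\cup\{b,a^*\}$ are good: if $P\ne Q$, each has $p$ points in $P$ and $p$ in $Q$.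

Pass through $F_{u\cup\{b,b^*\}}$. Replacing $a$ by $b$ happens in position $i$. Replacing $b^*$ by $a^*$ happens in position $j$, because $(i-1)+1+(j-i-1)=j-1$ points of $u\cup\{b\}$ are below. So
$$F_{u\cup\{a,b^*\}}-F_{u\cup\{b,a^*\}}=D_i(a,b)+D_j(b^*,a^*)=D_i(a,b)-D_j(a,b)+D_j(b^*,b)+D_j(a,a^*),$$
using $D_j(b^*,a^*)=D_j(b^*,b)+D_j(b,a)+D_j(a,a^*)$. Under $\psi$ the left side has norm below $2\varepsilon$. The points $a^*,b^*$ are late, so by (9.4) the last two terms have norm below $2\varepsilon$ each. Hence $\|\psi(\Lambda(a,b))\|<6\varepsilon=\frac3{10}<\frac13$, a contradiction. Write $D=D_1=\dots=D_n$.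

**Step 6e. $pD=0$ on $W$.** *This step excludes patterns like $\sum_{a\in I}b_a$ with $b_a$ of infinite order.* Otherwise take $\psi$ from Lemma 9.3 for $\Lambda=pD$, put $\varepsilon=\frac1{3(4p+3)}$, and take $P,Q$ as in Step 6c. Take a late even $a\in P$ and a late odd $b\in Q$. Choose late $a_1<\dots<a_{2p}$ in $P$ and $b_1,\dots,b_p\in Q$, with $b_l\ne a_{p+l}$, such that
$$a_p<\{a_{p+1},b_1\}<\{a_{p+2},b_2\}<\dots<\{a_{2p},b_p\}.$$
Then $\{a_1,\dots,a_{2p}\}$ and $\{a_1,\dots,a_p,b_1,\dots,b_p\}$ are good. Replacing $a_{p+l}$ by $b_l$ one at a time, always in position $p+l$, we see that the difference of their $F$'s is $\pm\sum_lD(b_l,a_{p+l})$. So $\|\psi(\sum_lD(b_l,a_{p+l}))\|<2\varepsilon$. All points here are late, and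
$$D(b_l,a_{p+l})=D(b_l,b)+D(b,a)+D(a,a_{p+l}),$$
where (9.4) applies to the first and last term. Summing over $l$, $\|\psi(pD(b,a))\|<2\varepsilon+4p\varepsilon<\frac13$. Since $pD(b,a)=-\Lambda(a,b)$, this contradicts Lemma 9.3.

## 10. From almost-sure relations to an infinite set

**Step 7a. A finite list of relations.** *This step writes what we know about $M$ as finitely many members of $R$.* For $1\le i\le n$ let $U_i=\{0,\dots,i-2\}\cup\{n+2,\dots,2n+1-i\}$. It has $i-1$ elements below $n$ and $n-i$ above $n+1$, so it is admissible for $D_i(n,n+1)$. By Proposition 8.1 and Steps 6d and 6e the following hold in $M$, and all are supported in $[t]^n$ for $t=\{0,\dots,2n+1\}$: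

* (T1) $\Delta=0$ on the first $n+2$ elements of $t$, for each type $i<j$;
* (T2) $F_{U_1\cup\{n\}}-F_{U_1\cup\{n+1\}}=F_{U_i\cup\{n\}}-F_{U_i\cup\{n+1\}}$, for each $i$;
* (T3) $p\bigl(F_{U_1\cup\{n\}}-F_{U_1\cup\{n+1\}}\bigr)=0$.

Let $k=2n+2$. By the definition of $R$, the set $Y$ of increasing $x\in\omega^k$ at which $f$ satisfies all of them in $H$ belongs to $\mathcal U^k$.

**Step 7b. An infinite set.** *This step finds an infinite $Z$ with every increasing $k$-tuple from $Z$ in $Y$.* Call a finite set $s$ fine if for every $\{x_1<\dots<x_l\}\subseteq s$ with $0\le l\le k$,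
$$(\mathcal Uy_{l+1})\cdots(\mathcal Uy_k)\ (x_1,\dots,x_l,y_{l+1},\dots,y_k)\in Y .$$
The empty set is fine, as $Y\in\mathcal U^k$. If $s$ is fine, then for each of its finitely many subsets $\{x_1<\dots<x_l\}$ with $l<k$, $\mathcal U$-almost every $y$ satisfies the condition for $(x_1,\dots,x_l,y)$. So $s\cup\{y\}$ is fine for $\mathcal U$-almost every $y>\max s$. Recursion gives an infinite $Z$ all of whose finite subsets are fine, and the case $l=k$ says that every increasing $k$-tuple from $Z$ is in $Y$.

**Step 7c. Additivity on $2p$-sets.** *This step rebuilds the Section 9 picture in $H$ and integrates it.* Each second-difference configuration in $Z$ has $n+2$ points and can be completed upward in $Z$ to an increasing $k$-tuple. By (T1), all second differences of $f|[Z]^n$ vanish, so Lemma 9.1 applies to $E=f|[Z]^n$; from now on $D_i(x,y)\in H$ refers to it. For $x<y$ in $Z^+$ take a $k$-tuple from $Z$ with $n$ entries below $x$, then $x,y$, then $n$ entries above $y$. Then (T2) and (T3) give $D_1(x,y)=D_i(x,y)=:D(x,y)$ for all $i$, and $pD(x,y)=0$. By antisymmetry the same holds for $x>y$. Fix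 $z_0\in Z^+$ and let $y_a=D(a,z_0)$ for $a\in Z^+$. Then $py_a=0$ and $D(a,b)=y_a-y_b$.

For $I,J\in[Z^+]^n$ pass from $I$ to the coordinatewise minimum $I\wedge J$ by changing coordinates one at a time, first to last, as in the proof of Lemma 9.1. Each actual change replaces some $a$ by some $b<a$ in the same position, and no other point lies between them. So it changes $f$ by $D(b,a)=y_b-y_a$. Hence
$$f(I)-\sum_{a\in I}y_a=f(I\wedge J)-\sum_{a\in I\wedge J}y_a,$$
and likewise for $J$. Therefore, for some $c\in H$,
$$\pi(e_I)=c+\sum_{a\in I}y_a\qquad(I\in[Z^+]^{2p}). \tag{10.1}$$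

## 11. The constant, and the descent from $2p$-sets to $p$-sets

**Step 8a. $c=0$.** *This step uses continuity at $0$ once more.* Let $\chi\in\mathrm{Hom}(H,\mathbb T)$ and $\varepsilon>0$. By (2.3) there is a finite coloring with $\|\chi(\pi(e_J))\|<\varepsilon$ for monochromatic $J$ of size $2p$. Refine it on $Z^+$ by the value $\chi(y_a)\in\frac1p\mathbb Z/\mathbb Z$; the coloring is still finite, so there is a monochromatic $J\in[Z^+]^{2p}$. All $\chi(y_a)$ with $a\in J$ are equal, so $\chi(\sum_Jy_a)=0$, and (10.1) gives $\|\chi(c)\|<\varepsilon$. As $\varepsilon,\chi$ are arbitrary, $c=0$.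

**Step 8b. Sets of size $p$.** *This step uses continuity at the points $e_I$ with $|I|=p$ to pass from $2p$ to $p$.* Let $I\in[Z^+]^p$, and let $\chi,\varepsilon$ be given. Continuity of $\pi$ at $e_I$ and (2.3) give a finite coloring with $\|\chi(\pi(e_I+e_J))-\chi(\pi(e_I))\|<\varepsilon$ for all monochromatic $J$ with $|J|=p$. Refine it on $Z^+$ by $\chi(y_a)$, and take a monochromatic $J\in[Z^+]^p$ above $\max I$. Then $e_I+e_J=e_{I\cup J}$ with $|I\cup J|=2p$. By (10.1) with $c=0$,
$$\chi(\pi(e_I+e_J))=\chi\Bigl(\sum_Iy_a\Bigr)+\chi\Bigl(\sum_Jy_a\Bigr)=\chi\Bigl(\sum_Iy_a\Bigr).$$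
Hence $\|\chi(\pi(e_I)-\sum_Iy_a)\|<\varepsilon$ for all $\chi,\varepsilon$, so $\pi(e_I)=\sum_{a\in I}y_a$.

**Step 8c. The homomorphism.** *This step assembles $\varphi$.* As $py_a=0$, there is a homomorphism $\varphi:V\to H$ with $\varphi(e_a)=y_a$ for $a\in Z^+$ and $\varphi(e_a)=0$ otherwise. Then $\pi(e_I)=\varphi(e_I)$ on $[Z^+]^p\cup[Z^+]^{2p}$. This proves Theorem A, with $Z^+$ in the role of $Z$, and with it the Strong Straightening Law. $\blacksquare$

## 12. All sizes divisible by $p$: proof of Theorem B

**Normalization.** *This reduces to a map that vanishes on small sets.* By Theorem A there are an infinite $X_0$ and $\varphi$ with $\pi(e_I)=\pi(0)+\varphi(e_I)$ on $[X_0]^p\cup[X_0]^{2p}$. The map $\pi-\varphi-\pi(0)$ is again continuous. Replacing $\pi$ by it, assume $\pi=0$ on $\{0\}\cup[X_0]^p\cup[X_0]^{2p}$. We find an infinite $Z\subseteq X_0$ with $\pi(e_I)=0$ whenever $I\subseteq Z$ is finite and $p\mid|I|$.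

**The diagonal construction.** *This makes $\pi$ straight beyond every finite starting set.* Let $z_1=\min X_0$. Given $z_1<\dots<z_l$ and $X_{l-1}\ni z_l$, consider the finitely many sets $F$ with $z_l\in F\subseteq\{z_1,\dots,z_l\}$ and $p\mid|F|$. For each, $v\mapsto\pi(e_F+v)$ is continuous, since translations of $V^\#$ are continuous. Apply Theorem A to these maps successively, starting inside $X_{l-1}\cap(z_l,\infty)$ and shrinking the set each time. This gives an infinite $X_l\subseteq X_{l-1}\cap(z_l,\infty)$ and homomorphisms $\varphi_F$ with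
$$\pi(e_F+e_J)=\pi(e_F)+\varphi_F(e_J)\qquad\text{for }J\in[X_l]^p\cup[X_l]^{2p}. \tag{12.1}$$
If there are no such $F$, let $X_l=X_{l-1}\cap(z_l,\infty)$. Let $z_{l+1}=\min X_l$ and $Z=\{z_1,z_2,\dots\}$. Then $Z\cap(z_l,\infty)\subseteq X_l$ for all $l$.

**Induction.** *This shows $\pi=0$ on $[Z]^{kp}$ for all $k$.* For $k\le2$ this is known, since $Z\subseteq X_0$. Let $k\ge3$ and $I\in[Z]^{kp}$. Let $F$ be its first $(k-2)p$ elements, $J$ its last $2p$, and $T=Z\cap(\max F,\infty)$. With $z_l=\max F$ we have $T\subseteq X_l$, so (12.1) applies to subsets of $T$ of size $p$ or $2p$. By induction $\pi(e_F)=0$, and $\pi(e_F+e_{J'})=0$ for $J'\in[T]^p$, since $|F\cup J'|=(k-1)p$. So $\varphi_F(e_{J'})=0$ for all $J'\in[T]^p$. Splitting $J$ into two $p$-sets gives $\varphi_F(e_J)=0$, and hence $\pi(e_I)=\pi(e_F)+\varphi_F(e_J)=0$. $\blacksquare$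

## 13. Where linearity must fail: proof of Theorem C

Let $\lambda:V\to\mathbb Z_p$ be the homomorphism with $\lambda(e_a)=1$ for all $a$, and write $y_b$ for the coordinate of $y\in V$ at $b$. Since $y\mapsto\lambda(y)$ and $y\mapsto y_b$ are homomorphisms to the finite group $\mathbb Z_p$, the sets $\{y:\lambda(y)=s\}$ and $\{y:y_b=s\}$ are clopen in $V^\#$.

**Part (i).** *We show that divisibility of $r$ by $p$ is sufficient and necessary.* If $p\mid r$, use Theorem B. If $p\nmid r$, let $H=\bigoplus_\omega\mathbb Z$ with basis $(b_i)$. Put $\pi(x)=b_{\min\operatorname{supp}x}$ if $\lambda(x)=r\bmod p$, and $\pi(x)=0$ otherwise; in the first case $\lambda(x)\neq0$, so $x\ne0$.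

This $\pi$ is locally constant. Near $x$ with $\lambda(x)=r\bmod p$ it is constant on the clopen set $\{y:\lambda(y)=\lambda(x),\ y_b=x_b\ \forall b\le\min\operatorname{supp}x\}$, where $\min\operatorname{supp}y=\min\operatorname{supp}x$. Elsewhere it is constant on $\{y:\lambda(y)=\lambda(x)\}$. So $\pi$ is continuous.

Suppose $\pi$ is linear on $[Z]^r$ with $Z$ infinite, and let $z\ne z'$ be in $Z$. Choose $I,J\in[Z]^r$ with minima $z,z'$. As $\lambda(e_I)=\lambda(e_J)=r\bmod p$, we get $b_z-b_{z'}=\pi(e_I)-\pi(e_J)=\varphi(e_I-e_J)$. So $p(b_z-b_{z'})=0$, which is false in $\bigoplus_\omega\mathbb Z$.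

**Part (ii).** *We build a continuous map that is the identity on $p$-sets and zero on differences $e_a-e_b$.* Let $p$ be odd and $V^0=\ker\lambda$. For $0\ne x\in V^0$ with support $a_1<\dots<a_s$ and coefficients $c_1,\dots,c_s$ let
$$\rho(x)=\min\{l\ge1:c_1+\dots+c_l=0\}\le s .$$
The bound holds because $c_1+\dots+c_s=\lambda(x)=0$. Put $g(x)=x$ if $x\in V^0\setminus\{0\}$ and $\rho(x)$ is odd, and $g(x)=0$ otherwise.

*Continuity.* On the clopen set $V\setminus V^0$, $g=0$. At $0\ne x\in V^0$, consider the clopen set $\{y\in V^0:y_b=x_b\ \forall b\le\max\operatorname{supp}x\}$. For $y$ in it, the support and coefficients of $y$ begin with those of $x$, and $\rho(x)\le s$, so $\rho(y)=\rho(x)$. Hence $g$ is the identity on this set or $0$ on this set. At $0$, the subgroups $O=\bigcap_{i\le r}\ker\lambda_i$ with characters $\lambda_i$ form a neighborhood base, and $g(O)\subseteq O$ since $g(x)\in\{0,x\}$.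

*Non-linearity.* Let $Z$ be infinite. For $I\in[Z]^p$ the partial sums of the coefficients of $e_I$ are $1,2,\dots,p$, so $\rho(e_I)=p$ is odd and $g(e_I)=e_I$. For $a<b$ in $Z$ the partial sums for $e_a-e_b$ are $1,0$, so $\rho(e_a-e_b)=2$ and $g(e_a-e_b)=0$. Suppose $g(x)=\varphi(x)+h$ on $[Z]^p\cup\{e_a-e_b:a<b\text{ in }Z\}$. With $L\in[Z\setminus\{a,b\}]^{p-1}$,
$$\varphi(e_a-e_b)=g(e_{L\cup\{a\}})-g(e_{L\cup\{b\}})=e_a-e_b .$$
So $0=g(e_a-e_b)=e_a-e_b+h$ for all $a<b$ in $Z$. This is impossible, since $e_a-e_b$ is not the same vector for all pairs $a<b$. $\blacksquare$
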